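\title{Monadic intuitionistic logic and monadic Grzegorczyk logic have non-isomorphic lattices of extensions}


\begin{abstract}
The Blok--Esakia map is an isomorphism from the lattice of extensions of intuitionistic propositional logic onto the lattice of normal extensions of Grzegorczyk's logic. Its monadic analog $\sigma\colon\Lambda(\mathsf{MIPC})\to\Lambda(\mathsf{MGrz})$ is not onto. We prove that $\Lambda(\mathsf{MIPC})$ and $\Lambda(\mathsf{MGrz})$ are not isomorphic by any map. The finite subdirectly irreducible algebras of the two logics are indexed by the same finite frames and generate completely join-prime varieties, but the inclusion order among these varieties is strictly smaller on the modal side. A finiteness lemma turns this strict containment into a numerical invariant that separates the two lattices. The method also yields a criterion for $\Lambda(\mathsf L)\not\cong\Lambda(\sigma\mathsf L)$, locates the obstruction at depth $3$, and decides for tabular $\mathsf L$ when $\sigma$ restricts to an isomorphism.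
\end{abstract}

\section{Introduction}\label{sec:intro}

Prior's monadic intuitionistic logic $\mathsf{MIPC}$ is the one-variable fragment of the intuitionistic predicate calculus $\mathsf{IQC}$. With only one variable available, the quantifiers become unary connectives, so $\mathsf{MIPC}$ is formulated in the language of the intuitionistic propositional calculus $\mathsf{IPC}$ enriched with $\forall$ and $\exists$. An \emph{extension} of $\mathsf{MIPC}$ is a set of formulas that contains $\mathsf{MIPC}$ and is closed under modus ponens, substitution and the rule $\varphi/\forall\varphi$. The extensions, ordered by inclusion, form the lattice $\Lambda(\mathsf{MIPC})$.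

The modal counterpart lives in the language of classical propositional logic with two unary modalities $\Box$ and $\forall$, where $\exists$ abbreviates $\neg\forall\neg$. Monadic $\mathsf{S4}$, denoted $\mathsf{MS4}$, is the least set of formulas that contains the $\mathsf{S4}$ axioms for $\Box$, the $\mathsf{S5}$ axioms for $\forall$ and the left commutativity axiom $\Box\forall p\to\forall\Box p$, and is closed under modus ponens, substitution and necessitation for $\Box$ and for $\forall$. Monadic Grzegorczyk logic is $\mathsf{MGrz}=\mathsf{MS4}+\mathsf{grz}$, where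
\[
\mathsf{grz}=\Box(\Box(p\to\Box p)\to p)\to p .
\]
Its \emph{normal extensions}, the sets of formulas that contain $\mathsf{MGrz}$ and are closed under the same four rules, form the lattice $\Lambda(\mathsf{MGrz})$.

The two languages are linked by the G\"odel translation $(-)^t$:
\begin{gather*}
p^t=\Box p,\qquad \bot^t=\bot,\qquad (\varphi\wedge\psi)^t=\varphi^t\wedge\psi^t,\qquad (\varphi\vee\psi)^t=\varphi^t\vee\psi^t,\\
(\varphi\to\psi)^t=\Box(\varphi^t\to\psi^t),\qquad (\forall\varphi)^t=\Box\forall\varphi^t,\qquad (\exists\varphi)^t=\exists\varphi^t .
\end{gather*}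
It reads $\Box$ as an interior operator and intuitionistic propositions as the open ones; a box is inserted where a classical operation may lead out of the open propositions. For $\mathsf L\in\Lambda(\mathsf{MIPC})$ put $\sigma\mathsf L=\mathsf{MGrz}+\{\varphi^t:\mathsf L\vdash\varphi\}$.

Without quantifiers, the Blok--Esakia map $\sigma\colon\Lambda(\mathsf{IPC})\to\Lambda(\mathsf{Grz})$, given by $\sigma\mathsf L=\mathsf{Grz}+\{\varphi^t:\mathsf L\vdash\varphi\}$, is a lattice isomorphism. In the monadic setting the map $\sigma\colon\Lambda(\mathsf{MIPC})\to\Lambda(\mathsf{MGrz})$ is not onto, hence not an isomorphism. This concerns one map only, and it leaves the question, posed in \cite{BC24}, whether the two lattices are isomorphic by some other map. There is a reason to hesitate: as we recall in Section~\ref{sec:frames}, the finite algebras of the two logics are in a natural bijection, exactly as in the propositional case, so counting finite models does not tell the logics apart. A negative answer needs an invariant of the abstract lattices that makes no mention of formulas or translations.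

\begin{theorem}\label{thm:main}
There is no lattice isomorphism (equivalently, no order isomorphism) between $\Lambda(\mathsf{MIPC})$ and $\Lambda(\mathsf{MGrz})$.
\end{theorem}

We pass to the dual lattices of varieties of algebras. The invariant is built from their completely join-prime elements: for each $k$, count those that have at most $k$ completely join-prime elements below them. Every finite subdirectly irreducible algebra generates a completely join-prime variety. On both sides these algebras come from the same set $\mathfrak R$ of finite rooted frames, so inclusion of varieties induces two partial orders on $\mathfrak R$, an order $\le_*$ for $\mathsf{MIPC}$ and an order $\le_+$ for $\mathsf{MGrz}$. The order $\le_+$ is contained in $\le_*$, and a frame with four points shows that the containment is strict (Section~\ref{sec:example}). On an infinite set a strictly smaller order can still be isomorphic to the larger one. What excludes this here is that only finitely many frames have at most $k$ predecessors (Section~\ref{sec:finite}). Together with the finite model property of $\mathsf{MIPC}$ (Section~\ref{sec:fmp}), this gives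 two different counts for a suitable $k$ (Section~\ref{sec:count}).

The count is carried out for an arbitrary extension $\mathsf L$ of $\mathsf{MIPC}$ with the finite model property (Theorem~\ref{thm:criterion}), and Theorem~\ref{thm:main} is the case $\mathsf L=\mathsf{MIPC}$. Sections~\ref{sec:depth} and~\ref{sec:sigma} are not needed for Theorem~\ref{thm:main}. They show that the two orders first differ at depth $3$ (Theorem~\ref{thm:depth}) and that, when all logics involved have the finite model property, the difference of the orders is the only obstruction to $\sigma$ being an isomorphism (Theorem~\ref{thm:sigma}).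

\section{Algebras}\label{sec:algebras}

\subsection*{Varieties}
A formula $\varphi$ is \emph{valid} in an algebra $A$, written $A\models\varphi$, if $v(\varphi)=1$ for every valuation $v$ of the letters in $A$; otherwise it is \emph{refuted} in $A$. For an algebra $B$, we write $V(B)$ for the variety it generates, $\mathbf{SH}(B)$ for the class of algebras isomorphic to a subalgebra of a homomorphic image of $B$, and $\mathbf{HS}(B)$ for the class of homomorphic images of subalgebras of $B$. For a variety $\mathbf V$, the complete lattice of its subvarieties is $\mathrm{Sub}(\mathbf V)$. A nontrivial algebra is \emph{subdirectly irreducible} (s.i.) if it has a least congruence different from the identity. We use two textbook facts.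
\begin{itemize}
\item[(U1)] Every algebra embeds in a product of s.i.\ homomorphic images of itself. Hence a variety generated by its finite members is generated by its finite s.i.\ members.
\item[(U2)] If $B$ is finite, then $V(B)$ is \emph{locally finite}: its finitely generated members are finite, because the free $n$-generated algebra of $V(B)$ embeds in $B^{B^n}$. Since an equation that fails in an algebra fails in a finitely generated subalgebra, every subvariety of $V(B)$ is generated by its finite members.
\end{itemize}

\subsection*{Monadic Heyting algebras}
A \emph{monadic Heyting algebra} (MHA) is a Heyting algebra $H$ with unary operations $\forall,\exists$ such that $\forall a\le a\le\exists a$, the operation $\forall$ preserves $\wedge$ and $1$, the operation $\exists$ preserves $\vee$ and $0$, and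
\[
\forall\exists a=\exists a,\qquad \exists\forall a=\forall a,\qquad \exists(\exists a\wedge b)=\exists a\wedge\exists b .
\]
MHAs are the algebraic semantics of $\mathsf{MIPC}$, and $\Lambda(\mathsf{MIPC})$ is dually isomorphic to $\mathrm{Sub}(\mathbf{MHA})$, where $\mathbf{MHA}$ is the variety of all MHAs (Monteiro--Varsavsky; \cite{Bez98}). The quantifiers are determined by their common fixed points, the values of sentences, and this is the most convenient way to build MHAs.

\begin{lemma}\label{lem:H0}
\begin{enumerate}
\item[(a)] Let $H$ be an MHA and $H_0=\{a:\forall a=a\}$. Then $H_0=\{a:\exists a=a\}$, the set $H_0$ is a Heyting subalgebra of $H$, we have $\exists(c\wedge a)=c\wedge\exists a$ for $c\in H_0$, and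
\begin{equation}\label{eq:maxmin}
\forall a=\max\{c\in H_0:c\le a\},\qquad \exists a=\min\{c\in H_0:c\ge a\}.
\end{equation}
\item[(b)] Let $H_0$ be a Heyting subalgebra of a Heyting algebra $H$ such that the maxima and minima in \eqref{eq:maxmin} exist for all $a\in H$. Then \eqref{eq:maxmin} makes $H$ an MHA whose set of $\forall$-fixed elements is $H_0$. We denote it by $(H,H_0)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\forall a=a$, then $\exists a=\exists\forall a=\forall a=a$; if $\exists a=a$, then $\forall a=\forall\exists a=\exists a=a$. So $H_0$ is closed under $\wedge,1$ because $\forall$ preserves them, and under $\vee,0$ because $\exists$ does. For $c\in H_0$ the last axiom gives $\exists(c\wedge a)=\exists(\exists c\wedge a)=c\wedge\exists a$. For $a,b\in H_0$ this yields $a\wedge\exists(a\to b)=\exists(a\wedge(a\to b))\le\exists b=b$, so $\exists(a\to b)\le a\to b$ and $a\to b\in H_0$. The elements $\forall a$ and $\exists a$ lie in $H_0$ because $\exists\forall a=\forall a$ and $\forall\exists a=\exists a$. If $c\in H_0$ and $c\le a$, then $c=\forall c\le\forall a$; if $c\ge a$, then $c=\exists c\ge\exists a$.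

(b) Both operations take values in $H_0$ and fix $H_0$ pointwise. This gives $\forall1=1$, $\exists0=0$, $\forall\exists a=\exists a$, $\exists\forall a=\forall a$ and the claim on fixed elements. For $c\in H_0$ we have $c\le\forall a$ iff $c\le a$. So $\forall(a\wedge b)$ and $\forall a\wedge\forall b$ are elements of $H_0$ with the same lower bounds in $H_0$, and they are equal. In the same way $\exists a\le c$ iff $a\le c$, so $\exists(a\vee b)$ and $\exists a\vee\exists b$ have the same upper bounds in $H_0$. Put $d=\exists(\exists a\wedge b)$. Monotonicity gives $d\le\exists a\wedge\exists b$. Conversely $b\le\exists a\to d$, and $\exists a\to d\in H_0$ since $H_0$ is closed under $\to$; so $\exists b\le\exists a\to d$, that is, $\exists a\wedge\exists b\le d$.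
\end{proof}

\subsection*{$\mathsf{MGrz}$-algebras and their open elements}
An \emph{$\mathsf{MGrz}$-algebra} is a Boolean algebra $B$ with unary operations $\Box,\forall$ that preserve $\wedge$ and $1$ and satisfy, with $\exists=\neg\forall\neg$,
\begin{gather*}
\Box a\le a,\quad \Box a\le\Box\Box a,\qquad \forall a\le a,\quad\forall a\le\forall\forall a,\quad \exists a\le\forall\exists a,\\
\Box\forall a\le\forall\Box a,\qquad \Box(\Box(a\to\Box a)\to a)\le a .
\end{gather*}
By the Lindenbaum--Tarski argument, $\Lambda(\mathsf{MGrz})$ is dually isomorphic to $\mathrm{Sub}(\mathbf{MGrz})$, where $\mathbf{MGrz}$ is the variety of these algebras. On both sides a logic $\mathsf L$ corresponds to the variety $\mathbf V_{\mathsf L}$ of algebras validating it, a variety corresponds to the set of formulas valid in all its members, and the formulas valid in a join of varieties are those valid in every joinand. The lattice $\Lambda(\mathsf L)$ of (normal) extensions of $\mathsf L$ is dually isomorphic to $\mathrm{Sub}(\mathbf V_{\mathsf L})$. A logic $\mathsf L$ has the \emph{finite model property} (fmp) if every formula outside $\mathsf L$ is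 refuted in a finite algebra validating $\mathsf L$, that is, if $\mathbf V_{\mathsf L}$ is generated by its finite members.

Let $B$ be an $\mathsf{MGrz}$-algebra and $B_0=\{c:\Box c=c=\forall c\}$. Left commutativity gives
\begin{equation}\label{eq:boxforall}
\Box\forall a=\Box\forall\forall a\le\forall\Box\forall a\le\Box\forall a,
\end{equation}
so $\Box\forall a$ is fixed by $\forall$ as well as by $\Box$, and $\Box\forall a\in B_0$. If $c\in B_0$ and $c\le a$, then $c=\Box\forall c\le\Box\forall a$. Thus $\Box\forall a$ is the greatest element of $B_0$ below $a$.

The algebraic form of the G\"odel translation is the passage to open elements. Call $a\in B$ \emph{open} if $\Box a=a$, and let $\rho B$ be the set of open elements with the operations $\wedge,\vee,0,1$ of $B$, the implication $\Box(\neg a\vee b)$, and the quantifiers $\Box\forall a$ and $\exists a$.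

\begin{lemma}\label{lem:rho}
Let $B,B'$ be $\mathsf{MGrz}$-algebras.
\begin{enumerate}
\item[(a)] $\rho B$ is an MHA and $(\rho B)_0=B_0$.
\item[(b)] For every formula $\varphi$ of $\mathsf{MIPC}$, $B\models\varphi^t$ iff $\rho B\models\varphi$. Hence $B\models\sigma\mathsf L$ iff $\rho B\models\mathsf L$.
\item[(c)] A homomorphism $h\colon B\to B'$ restricts to a homomorphism $\rho B\to\rho B'$, which is injective or onto if $h$ is.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Open elements are closed under $\wedge,0,1$, and under $\vee$ because $\Box a\vee\Box b\le\Box(a\vee b)$. For open $a,b,c$ we have $c\wedge a\le b$ iff $c\le\neg a\vee b$ iff $c\le\Box(\neg a\vee b)$, and $\Box(\neg a\vee b)$ is open. So $\rho B$ is a Heyting algebra. The $\forall$-fixed elements form a Boolean subalgebra of $B$: they are closed under $\wedge$, and if $e=\forall e$, then $\neg e=\exists\neg e$ is $\forall$-fixed because $\exists b\le\forall\exists b$. In particular such an $e$ satisfies $\exists e=\neg\forall\neg e=e$. So $B_0$ is a bounded sublattice of $\rho B$, and for $a,b\in B_0$ the element $e=\neg a\vee b$ is $\forall$-fixed, whence $\Box e=\Box\forall e\in B_0$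 by \eqref{eq:boxforall}. Thus $B_0$ is a Heyting subalgebra of $\rho B$. Let $a$ be open. Then $a=\Box a\le\Box\exists a=\Box\forall\exists a\in B_0$. Applying $\exists$, which fixes $B_0$, gives $\exists a\le\Box\exists a$. So $\exists a$ is open and $\forall$-fixed, and it lies below every $c\in B_0$ with $c\ge a$, as $c=\exists c$. Since $\Box\forall a$ is the greatest element of $B_0$ below $a$, Lemma~\ref{lem:H0}(b) applies.

(b) For a valuation $v$ in $B$ let $v^*(p)=\Box v(p)$, a valuation in $\rho B$. The clauses of the translation are the definitions of the operations of $\rho B$, so $v(\varphi^t)=v^*(\varphi)$ by induction on $\varphi$. Every valuation $w$ in $\rho B$ has the form $v^*$, namely $w=w^*$. For the last claim, the formulas valid in $B$ form a normal extension of $\mathsf{MGrz}$, which contains $\sigma\mathsf L$ iff it contains $\varphi^t$ for all $\varphi\in\mathsf L$.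

(c) The map $h$ sends open elements to open elements and commutes with the operations of $\rho B$, which are terms. If $b=\Box b=h(a)$, then $b=h(\Box a)$ with $\Box a$ open.
\end{proof}

\subsection*{Congruences}
To treat both kinds of algebra at once, let $\boxdot$ stand for $\forall$ in the intuitionistic language and for $\Box\forall$ in the modal one. In both cases $\boxdot a$ is the greatest element of $A_0$ below $a$. A \emph{congruence filter} is a filter closed under $\boxdot$. In an $\mathsf{MGrz}$-algebra this means closure under both $\Box$ and $\forall$, since $\Box\forall a\le\Box a\wedge\forall a$.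

\begin{lemma}\label{lem:cong}
Let $A$ be an MHA or an $\mathsf{MGrz}$-algebra.
\begin{enumerate}
\item[(a)] The map $\theta\mapsto 1/\theta$ is an isomorphism from the lattice of congruences of $A$ onto the lattice of congruence filters; the congruence of a filter $\Phi$ identifies $a,b$ iff $a\leftrightarrow b\in\Phi$.
\item[(b)] For $c\in A_0$ the filter ${\uparrow}c$ is a congruence filter. If $A$ is finite, every congruence filter has this form.
\item[(c)] $A$ is s.i.\ iff $A_0\setminus\{1\}$ has a greatest element $\omega$. In that case every congruence filter other than $\{1\}$ contains $\omega$.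
\end{enumerate}
In particular, an $\mathsf{MGrz}$-algebra $B$ is s.i.\ iff $\rho B$ is s.i.
\end{lemma}

\begin{proof}
(a) Congruences of the Heyting (or Boolean) reduct correspond to filters in the way described. If the congruence respects the unary operations and $a\in\Phi$, then $a$ is identified with $1$, so $\boxdot a$ is identified with $\boxdot1=1$, and $\boxdot a\in\Phi$. Conversely let $\Phi$ be closed under $\boxdot$ and $a\to b\in\Phi$. An operation $O\in\{\Box,\forall\}$ preserves $\wedge$, so $O(a\to b)\wedge Oa\le Ob$; as $O(a\to b)\in\Phi$, we get $Oa\to Ob\in\Phi$. In an MHA, $\exists$ is a further basic operation, and $\forall(a\to b)\wedge\exists a=\exists(\forall(a\to b)\wedge a)\le\exists b$ by Lemma~\ref{lem:H0}(a), so $\exists a\to\exists b\in\Phi$.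

(b) If $c\le a$, then $c\le\boxdot a$. In a finite algebra a filter is ${\uparrow}c$ for some $c$, and closure under $\boxdot$ gives $c\le\boxdot c$, so $c\in A_0$.

(c) A congruence filter $\Phi\ne\{1\}$ contains some $a\neq1$, hence the element $c=\boxdot a\in A_0\setminus\{1\}$. If $\omega$ exists, then $c\le\omega$, so $\omega\in\Phi$ and ${\uparrow}\omega$ is the least congruence filter other than $\{1\}$. Conversely, if $\Phi$ is the least such filter, then $\Phi={\uparrow}c$ by minimality, and ${\uparrow}c\subseteq{\uparrow}c'$, that is $c'\le c$, for each $c'\in A_0\setminus\{1\}$. The last sentence follows from $(\rho B)_0=B_0$.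
\end{proof}

\section{Finite frames and two orders on them}\label{sec:frames}

A \emph{frame} is a finite nonempty set $X$ with a partial order $\le$ and an equivalence relation $E$ such that
\begin{equation}\label{eq:C}
x\,E\,y\le z\quad\Longrightarrow\quad x\le w\,E\,z\ \text{ for some } w. \tag{C}
\end{equation}
A typical example comes from a finite Kripke model of $\mathsf{IQC}$: the points are pairs $(u,a)$ of a world $u$ and an individual $a$ existing at $u$, the relation $E$ means ``same world'', and $(u,a)\le(u',a)$ when $u\le u'$. Condition \eqref{eq:C} holds because individuals persist. In such frames the $E$-classes are antichains; in general they need not be.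

For a relation $R$ write $R[x]=\{y:xRy\}$ and $R[U]=\bigcup_{x\in U}R[x]$, and write ${\uparrow}x$ for ${\le}[x]$. A set $U$ is \emph{saturated} if $E[U]=U$. Define
\[
x\,Q\,z\iff x\le w\,E\,z\ \text{ for some } w .
\]
Then $Q$ contains $\le$ and $E$. If $xEy\le wEz$, then \eqref{eq:C} gives $x\le w'Ew$, so $xQz$; thus $xEyQz$ implies $xQz$. Consequently $Q$ is transitive: if $x\le wEyQz$, then $wQz$, and so $xQz$. The $Q$-upsets are exactly the saturated upsets, and $Q[x]$ is the least of them containing $x$. If $W\neq\varnothing$ is a saturated upset of a frame $F$, the restriction $F|W$ is a frame, since the point $w\ge x$ in \eqref{eq:C} lies in $W$ with $x$; its relation $Q$ is the restriction of that of $F$.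

The upsets of $X$ know the order $\le$, and the saturated upsets know $Q$. The next lemma says that $Q$ knows $E$. It is the place where antisymmetry of $\le$, that is, the axiom $\mathsf{grz}$, enters.

\begin{lemma}\label{lem:EQ}
In a frame, $xQyQx$ implies $xEy$. So $E=Q\cap Q^{-1}$, and $Q$ induces a partial order on the $E$-classes.
\end{lemma}

\begin{proof}
Let $m$ be a $\le$-maximal element of the finite set $E[x]$. From $mExQy$ we get $m\le nEy$ for some $n$. From $nEyQx$ we get $n\le kEx$ for some $k$. Then $m\le n\le k\in E[x]$, so $k=m$ by maximality and $n=m$ by antisymmetry. Thus $y\,E\,m\,E\,x$.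
\end{proof}

For a frame $F=(X,\le,E)$ let $F^+=(\mathcal P(X),\Box,\forall)$ with $\Box U=\{x:{\uparrow}x\subseteq U\}$ and $\forall U=\{x:E[x]\subseteq U\}$; then $\exists U=E[U]$. The open elements of $F^+$ are the upsets. Let $F^*$ be the Heyting algebra $\mathrm{Up}(X)$ of upsets, where $U\to V=\{x:{\uparrow}x\cap U\subseteq V\}$, with
\[
\forall^*U=\Box\forall U=\{x:Q[x]\subseteq U\},\qquad \exists^*U=E[U].
\]
Call $F$ \emph{rooted} if $Q[r]=X$ for some $r$, a \emph{root}. By Lemma~\ref{lem:EQ} the roots form one $E$-class $E[r]=\{x:xQr\}$, the \emph{root class}.

\begin{proposition}\label{prop:rep}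
\begin{enumerate}
\item[(a)] The finite nontrivial $\mathsf{MGrz}$-algebras are, up to isomorphism, exactly the $F^+$ with $F$ a frame, and $F^+\cong G^+$ iff $F\cong G$.
\item[(b)] The finite nontrivial MHAs are, up to isomorphism, exactly the $F^*$ with $F$ a frame, and $F^*\cong G^*$ iff $F\cong G$. Moreover $F^*=\rho(F^+)$.
\item[(c)] $(F^+)_0=(F^*)_0$ is the set of saturated upsets, and $F^+$ is s.i.\ iff $F^*$ is s.i.\ iff $F$ is rooted.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) A finite nontrivial Boolean algebra is $\mathcal P(X)$ for its set $X$ of atoms. If $O$ is an operation on $\mathcal P(X)$ preserving $\cap$ and $X$, then $\{U:x\in OU\}$ is a filter with a least element $R[x]$, so $OU=\{x:R[x]\subseteq U\}$ for a unique relation $R$. An isomorphism of such algebras is induced by a bijection of atoms, which preserves these relations. Let $\le$ and $E$ be the relations of $\Box$ and $\forall$. The $\mathsf{S4}$ laws hold iff $\le$ is a preorder, and the $\mathsf{S5}$ laws hold iff $E$ is an equivalence. Assume both. We have $x\in\Box\forall U$ iff $Q[x]\subseteq U$, and $x\in\forall\Box U$ iff $U$ contains every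 $z$ with $xEy\le z$ for some $y$. So left commutativity holds for all $U$ iff all such $z$ lie in $Q[x]$, which is \eqref{eq:C}. Finally, $\mathsf{grz}$ is valid iff $\le$ is antisymmetric. If $x\le y\le x$ with $x\ne y$, let $p$ be false exactly at $x$. Then $p\to\Box p$ fails at $y$, so $\Box(p\to\Box p)\to p$ holds at $x$, and it holds at all other points because $p$ does; so $\mathsf{grz}$ fails at $x$. If $\le$ is a partial order and $p$ is false at $x$, let $z\ge x$ be maximal among the points where $p$ is false. Then $\Box p$ holds at all points strictly above $z$, so $\Box(p\to\Box p)$ holds at $z$ while $p$ does not, and the antecedent of $\mathsf{grz}$ fails at $x$.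

(b) The definitions give $F^*=\rho(F^+)$, which is an MHA by Lemma~\ref{lem:rho}(a). Let $(H,H_0)$ be a finite nontrivial MHA. As a finite distributive lattice, $H$ is $\mathrm{Up}(X)$ for a finite nonempty poset $X$. We recover $E$ from $H_0$ in the way Lemma~\ref{lem:EQ} suggests. Put $xQ'y$ iff every $U\in H_0$ containing $x$ contains $y$. Then $Q'$ is a preorder containing $\le$, and $Q'[x]=\bigcap\{U\in H_0:x\in U\}\in H_0$. Every $Q'$-upset is a union of sets $Q'[x]$, so $H_0$ is the set of all $Q'$-upsets. Let $E=Q'\cap Q'^{-1}$. We claim that $xQ'y$ iff $x\le wEy$ for some $w$. The implication from right to left holds as $Q'$ is transitive and contains $\le$ and $E$. For the other one we use that $H_0$ is closed under $\to$. Let $xQ'y$, $U=Q'[y]$ and $V=Q'[y]\setminus E[y]$. The set $V$ is a $Q'$-upset: if $u\in V$ and $uQ'u'$, then $u'\in Q'[y]$, and $u'\in E[y]$ would give $yQ'uQ'y$, so $u\in E[y]$. Hence $U\to V=\{u:{\uparrow}u\cap E[y]=\varnothing\}$ is a $Q'$-upset. It does not contain $y$, so it does not contain $x$, and ${\uparrow}x$ meets $E[y]$. This proves the claim. Now $xEy\le z$ gives $xQ'z$, hence $x\le wEz$ for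 some $w$. So $F=(X,\le,E)$ is a frame with $Q=Q'$, the set $H_0$ consists of its saturated upsets, and $(H,H_0)=F^*$ by \eqref{eq:maxmin}.

An isomorphism $F^*\cong G^*$ matches the join-irreducible upsets ${\uparrow}x$, so it is induced by an order isomorphism of the underlying posets, under which saturated upsets correspond. This map preserves $Q$ in both directions, since $xQy$ iff $y$ lies in every saturated upset containing $x$, and then $E$ by Lemma~\ref{lem:EQ}.

(c) A set is fixed by $\Box$ and $\forall$ iff it is a saturated upset. We apply Lemma~\ref{lem:cong}(c). If $\omega$ is the greatest proper saturated upset and $r\notin\omega$, then $Q[r]\not\subseteq\omega$, so $Q[r]=X$. If $Q[r]=X$, then $\{x:\neg\,xQr\}$ is a $Q$-upset that omits $r$, and a $Q$-upset containing some $x$ with $xQr$ contains $r$ and is $X$. So $\{x:\neg\,xQr\}$ is the greatest proper saturated upset.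
\end{proof}

Without $\mathsf{grz}$ the bijection $F^+\leftrightarrow F^*$ breaks down: two points with $x\le y\le x$ and $E$ the identity have the same upsets, up to isomorphism, as a single point.

Fix a set $\mathfrak R$ of representatives of the isomorphism types of rooted frames; we identify a rooted frame with its representative. For $F,G\in\mathfrak R$ put
\[
G\le_+F\iff G^+\in\mathbf{SH}(F^+),\qquad G\le_*F\iff G^*\in\mathbf{SH}(F^*).
\]
Lemma~\ref{lem:jankov} below shows that these relations express the inclusions $V(G^+)\subseteq V(F^+)$ and $V(G^*)\subseteq V(F^*)$, so they are reflexive and transitive. They are antisymmetric: if each of two finite algebras is in $\mathbf{SH}$ of the other, they have the same size and are isomorphic, and Proposition~\ref{prop:rep} applies.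

We translate both orders into the language of frames. A map $f$ between posets is a \emph{poset p-morphism} if $f({\uparrow}x)={\uparrow}f(x)$ for all $x$. A map between posets with equivalences is a \emph{p-morphism} if in addition $f(E[x])=E[f(x)]$ for all $x$. Both classes of maps are closed under composition.

\begin{lemma}\label{lem:morph}
Let $F,G\in\mathfrak R$.
\begin{enumerate}
\item[(a)] $G\le_+F$ iff there are a saturated upset $W\neq\varnothing$ of $F$ and an onto p-morphism $F|W\to G$.
\item[(b)] $G\le_*F$ iff there are a saturated upset $W\neq\varnothing$ of $F$ and an onto poset p-morphism $f\colon F|W\to G$ such that $f(Q[x])=Q[f(x)]$ for all $x\in W$ and $E[f^{-1}(V)]=f^{-1}(E[V])$ for all upsets $V$ of $G$.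
\item[(c)] $G\le_+F$ implies $G\le_*F$.
\end{enumerate}
\end{lemma}

\begin{proof}
For a map $f$ and a relation $R$ given on its domain and codomain,
\begin{equation}\label{eq:commute}
f^{-1}\{y:R[y]\subseteq V\}=\{x:R[f(x)]\subseteq V\},\qquad \{x:R[x]\subseteq f^{-1}(V)\}=\{x:f(R[x])\subseteq V\}.
\end{equation}
These sets are equal for all $V$ iff $f(R[x])=R[f(x)]$ for all $x$. So $f^{-1}$ commutes with $\Box$ and $\forall$ iff $f$ is a p-morphism.

\emph{Quotients.} By Lemma~\ref{lem:cong}(b) and Proposition~\ref{prop:rep}(c), the congruence filters of $F^+$ and of $F^*$ are generated by saturated upsets $W$. For $W=\varnothing$ the quotient is trivial. For $W\ne\varnothing$ the inclusion $F|W\to F$ is a p-morphism, so $U\mapsto U\cap W$ is a homomorphism of $F^+$ onto $(F|W)^+$, and by Lemma~\ref{lem:rho}(c) of $F^*$ onto $(F|W)^*$; it sends $U$ to the top iff $U\supseteq W$. So the nontrivial homomorphic images are the $(F|W)^+$ and the $(F|W)^*$.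

(a) A Boolean embedding $h\colon\mathcal P(G)\to\mathcal P(W)$ partitions $W$ into the nonempty blocks $h(\{y\})$, so $h=f^{-1}$ for an onto map $f$; and $f^{-1}$ is a Boolean embedding for every onto $f$.

(b) Let $h\colon G^*\to(F|W)^*$ be an embedding. For $x\in W$, the least upset $V$ with $x\in h(V)$ is nonempty and is a union of sets ${\uparrow}y$. As $h$ preserves unions, $x\in h({\uparrow}y)$ for one of them, and $V={\uparrow}y$. Put $f(x)=y$. Then $x\in h(V')$ iff $f(x)\in V'$ for every upset $V'$, so $h=f^{-1}$. The map $f$ is onto, since $h({\uparrow}y)\ne h({\uparrow}y\setminus\{y\})$ for every $y$. The upset $h({\uparrow}f(x))$ contains $x$, so $f({\uparrow}x)\subseteq{\uparrow}f(x)$. If $y\ge f(x)$, then $f(x)\notin{\uparrow}y\to({\uparrow}y\setminus\{y\})$, so $x\notin h({\uparrow}y)\to h({\uparrow}y\setminus\{y\})$, and some $z\ge x$ has $f(z)=y$. Thus $f$ is a poset p-morphism. Conversely, if $f$ is an onto poset p-morphism, then $f^{-1}$ is an injective bounded lattice homomorphism on upsets that commutes with $\Box$, hence with $\to$. For such $f$, both $f(Q[x])$ and $Q[f(x)]$ are upsets, so by \eqref{eq:commute} with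 $V$ ranging over upsets, $f^{-1}$ commutes with $\forall^*$ iff $f(Q[x])=Q[f(x)]$ for all $x$. The last condition in (b) says that $f^{-1}$ commutes with $\exists^*$.

(c) An embedding $G^+\to(F|W)^+$ restricts to an embedding $G^*\to(F|W)^*$ by Lemma~\ref{lem:rho}(c).
\end{proof}

By Lemma~\ref{lem:morph}, a frame below $F$ in either order has at most $|F|$ points. So the numbers
\[
n_+(F)=|\{G\in\mathfrak R:G\le_+F\}|,\qquad n_*(F)=|\{G\in\mathfrak R:G\le_*F\}|
\]
are finite, and $n_+(F)\le n_*(F)$, with strict inequality iff some $G\le_*F$ has $G\not\le_+F$.

The modal order asks $f$ to respect $E$ point by point; the intuitionistic order sees $E$ only through $Q$ and through saturations of upsets. In the quantifier-free situation the difference disappears. If $E$ is the identity on $F$ and $f$ is as in Lemma~\ref{lem:morph}(b), then $Q[f(x)]=f({\uparrow}x)={\uparrow}f(x)$, so $E$ is the identity on $G$ by Lemma~\ref{lem:EQ}, and $f$ is a p-morphism.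

\section{A frame with four points}\label{sec:example}

Let $K_4=\{r,m,c,d\}$ with $r<c<d$ and $r<m<d$, with $c,m$ incomparable, and with $E$-classes $\{r\},\{m\},\{c,d\}$. Let $K_3=\{r,c,d\}$ with $r<c<d$ and $E$-classes $\{r\},\{c,d\}$; see Figure~\ref{fig:K}. Condition \eqref{eq:C} holds in both: if $x=y$ take $w=z$, and if $x\neq y$, then $x,y,z\in\{c,d\}$ and $w=x$ works. Both frames are rooted at $r$. The saturated upsets of $K_4$ are $\varnothing,\{c,d\},\{m,c,d\},K_4$. (In $K_4$ one also sees why $(\forall\varphi)^t$ needs a box: $\{m,d\}$ is an upset and $\forall\{m,d\}=\{m\}$ is not.)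

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\node (r) at (0,0) {$r$};
\node (m) at (-1,1) {$m$};
\node (c) at (1,1) {$c$};
\node (d) at (0,2) {$d$};
\draw (r)--(m)--(d)--(c)--(r);
\draw[dashed,rotate around={-45:(0.5,1.5)}] (0.5,1.5) ellipse (1.05 and 0.35);
\node at (0,-0.55) {$K_4$};
\node (r2) at (4.5,0) {$r$};
\node (c2) at (4.5,1) {$c$};
\node (d2) at (4.5,2) {$d$};
\draw (r2)--(c2)--(d2);
\draw[dashed] (4.5,1.5) ellipse (0.35 and 0.85);
\node at (4.5,-0.55) {$K_3$};
\draw[->] (1.9,1) -- node[above] {$f\colon m\mapsto d$} (3.7,1);
\end{tikzpicture}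
\caption{The frames $K_4$ and $K_3$. Lines show the partial order, read upward; the dashed loops show the only $E$-class with more than one point. The map $f$ sends $m$ to $d$ and fixes $r,c,d$. It induces an embedding of the algebras of upsets, but it does not map the class $\{m\}$ onto the class $\{c,d\}$.}\label{fig:K}
\end{figure}

\begin{proposition}\label{prop:K}
$K_3\le_*K_4$ and $K_3\not\le_+K_4$.
\end{proposition}

\begin{proof}
Let $f\colon K_4\to K_3$ send $m$ to $d$ and fix the other points. We check the conditions of Lemma~\ref{lem:morph}(b). For the order: $f({\uparrow}r)=K_3={\uparrow}r$, $f({\uparrow}m)=f(\{m,d\})=\{d\}={\uparrow}d$, $f({\uparrow}c)=\{c,d\}={\uparrow}c$, $f({\uparrow}d)=\{d\}={\uparrow}d$. For $Q$: $f(Q[r])=K_3=Q[r]$, and for $x\in\{m,c,d\}$ the set $Q[x]$ is $\{m,c,d\}$ or $\{c,d\}$, so $f(Q[x])=\{c,d\}=Q[f(x)]$. For $\exists^*$: the upsets $\varnothing,\{c,d\},K_3$ are saturated and so are their preimages $\varnothing,\{m,c,d\},K_4$; for the remaining upset $\{d\}$ we have $E[f^{-1}\{d\}]=E[\{m,d\}]=\{m,c,d\}=f^{-1}\{c,d\}=f^{-1}(E[\{d\}])$.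

Suppose $g\colon K_4|W\to K_3$ is an onto p-morphism. Then $|W|\ge3$, so $W=\{m,c,d\}$ or $W=K_4$. In the first case $g$ is a bijective poset p-morphism, hence an order isomorphism; but $K_3$ has a least element and $\{m,c,d\}$ has none. In the second case $E[g(m)]=g(E[m])=\{g(m)\}$ is a one-point class of $K_3$, so $g(m)=r$. Then $g({\uparrow}m)={\uparrow}r$ has three elements, while ${\uparrow}m$ has two.
\end{proof}

The point $m$ has no $E$-partner, while its image $d$ has the partner $c$. The algebra $K_4^*$ does not notice, because an upset containing $m$ also contains $d$, and $d$ brings in $c$ under saturation. The algebra $K_4^+$ contains the set $\{m\}$ and does notice.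

The whole argument can be seen on the frames below $K_4$. Let $\mathbf 1,\mathbf 2,\mathbf 3$ be the chains with $1,2,3$ points and $E$ the identity, and let $K_2=K_4|\{c,d\}$ and $K_3'=K_4|\{m,c,d\}$, rooted at $c$ and at $m$.

\begin{example}\label{ex:seven}
The frames $\le_*K_4$ are the seven frames $\mathbf1,\mathbf2,\mathbf3,K_2,K_3,K_3',K_4$, and the frames $\le_+K_4$ are the six of them other than $K_3$. So $n_+(K_4)=6$ and $n_*(K_4)=7$.

The frames $K_2,K_3',K_4$ are restrictions of $K_4$ to saturated upsets. Identifying $c$ with $d$ is a p-morphism of $K_4$ onto the chain $r<m<d$, which is $\mathbf3$, and $\mathbf2,\mathbf1$ are restrictions of $\mathbf3$. So these six frames are $\le_+K_4$. It remains to see that there are no further frames $G\le_*K_4$. Let $f\colon K_4|W\to G$ be as in Lemma~\ref{lem:morph}(b). If $f$ is bijective, it is an order isomorphism that preserves $Q$ in both directions, so $G\cong K_4|W$. In any case $f(d)$ is the greatest element of $G$. So if $|G|\le 2$, then $G$ is a chain with $E$ the identity or total, that is, $\mathbf1$, $\mathbf2$ or $K_2$. The remaining case is $W=K_4$ and $|G|=3$. Then $G$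 also has the least element $f(r)$, so it is a chain $f(r)<b<f(d)$. No $x\ne r$ is sent to $f(r)$, since $|{\uparrow}x|\le2$ and $|{\uparrow}f(r)|=3$. Each of $b,f(d)$ is $f(x)$ for some $x\neq r$, and $Q[f(x)]=f(Q[x])\subseteq f(\{m,c,d\})$ omits $f(r)$. So $\{f(r)\}$ is a class, and $G$ is $\mathbf3$ or $K_3$.
\end{example}

Consider the set of these seven frames under the two orders, and count the elements with at most six predecessors (the element itself included). Under $\le_+$ all seven qualify. Under $\le_*$ the frame $K_4$ does not. So the two posets are not isomorphic. Three things are needed to run this count in the lattices of Theorem~\ref{thm:main}. The frames and their orders must be recognized inside the abstract lattices (Section~\ref{sec:prime}). The intuitionistic lattice must not contain unexpected elements that make up for the loss of $K_4$ (Section~\ref{sec:fmp}). And the count must be finite (Section~\ref{sec:finite}). The last point is essential: in the disjoint union of countably many isolated points and countably many two-element chains, deleting the order relation of one chain gives a strictly smaller order that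 is isomorphic to the original one.

\section{Completely join-prime varieties}\label{sec:prime}

An element $x$ of a complete lattice $\mathcal L$ is \emph{completely join-prime} if, for every $S\subseteq\mathcal L$, $x\le\bigvee S$ implies $x\le s$ for some $s\in S$. Let $J(\mathcal L)$ be the set of these elements, and
\[
J_k(\mathcal L)=\{x\in J(\mathcal L):|\{y\in J(\mathcal L):y\le x\}|\le k\}.
\]
These sets are defined from the order alone, so the cardinal $|J_k(\mathcal L)|$ is an isomorphism invariant of $\mathcal L$. To show that $V(A)$ is completely join-prime it is enough to find one formula whose failure in an algebra $B$ forces $A$ into $V(B)$. The formula writes down the operation tables of $A$ and says that they can only hold if the monolith of $A$ is collapsed.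

\begin{lemma}\label{lem:jankov}
Let $A$ be a finite s.i.\ MHA (respectively, $\mathsf{MGrz}$-algebra). There is a formula $\chi_A$ such that for every MHA (respectively, $\mathsf{MGrz}$-algebra) $B$: $B\not\models\chi_A$ iff $A\in\mathbf{SH}(B)$. Consequently $V(A)\subseteq V(B)$ iff $A\in\mathbf{SH}(B)$.
\end{lemma}

\begin{proof}
Take a letter $p_a$ for each $a\in A$. Let $\delta$ be the conjunction of all formulas $p_{g(a,b,\dots)}\leftrightarrow g(p_a,p_b,\dots)$, where $g$ is a basic operation, constants included, and $a,b,\ldots\in A$. Let $\chi_A=\boxdot\delta\to p_\omega$, with $\omega$ as in Lemma~\ref{lem:cong}(c). Under the valuation $p_a\mapsto a$ the antecedent has value $1$ and $p_\omega$ has value $\omega\ne1$. So $A\not\models\chi_A$, and since validity passes to homomorphic images and subalgebras, $\chi_A$ is refuted in every $B$ with $A\in\mathbf{SH}(B)$.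

Conversely, let $v$ refute $\chi_A$ in $B$ and let $c=v(\boxdot\delta)\in B_0$, so $c\not\le v(p_\omega)$. The operator $\boxdot$ is there to make ${\uparrow}c$ a congruence filter. Since $c\le v(\delta)$, each conjunct of $\delta$ has value $1$ in $B/{\uparrow}c$, so $a\mapsto v(p_a)/{\uparrow}c$ is a homomorphism $h\colon A\to B/{\uparrow}c$, and $h(\omega)\ne1$. The congruence filter $h^{-1}(1)$ omits $\omega$, so it is $\{1\}$, and $h$ is injective.

If $A\in V(B)$, then $B\not\models\chi_A$ because $A\not\models\chi_A$, so $A\in\mathbf{SH}(B)$. The converse holds as varieties are closed under $\mathbf S$ and $\mathbf H$.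
\end{proof}

\begin{lemma}\label{lem:prime}
Let $\mathbf V$ be a subvariety of $\mathbf{MHA}$ or of $\mathbf{MGrz}$.
\begin{enumerate}
\item[(a)] If $A\in\mathbf V$ is finite s.i., then $V(A)\in J(\mathrm{Sub}(\mathbf V))$.
\item[(b)] If $\mathbf W\in J(\mathrm{Sub}(\mathbf V))$ is contained in a subvariety $\mathbf U$ of $\mathbf V$ that is generated by its finite members, then $\mathbf W=V(A)$ for a finite s.i.\ algebra $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $V(A)\subseteq\bigvee_i\mathbf V_i$. Then $\chi_A$ is not valid in the join, so it is refuted in some $B\in\mathbf V_i$ for some $i$, and $A\in\mathbf{SH}(B)\subseteq\mathbf V_i$.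

(b) We have $\mathbf U=\bigvee V(B)$, with $B$ ranging over the finite members of $\mathbf U$ up to isomorphism, so $\mathbf W\subseteq V(B)$ for one finite $B$. By (U2) and (U1), $\mathbf W=\bigvee_jV(A_j)$, where the $A_j$ are the finite s.i.\ members of $\mathbf W$. Hence $\mathbf W\subseteq V(A_j)\subseteq\mathbf W$ for some $j$.
\end{proof}

\section{Few predecessors force few points}\label{sec:finite}

\begin{proposition}\label{prop:finite}
For each $k$, the set $\{F\in\mathfrak R:n_+(F)\le k\}$ is finite.
\end{proposition}

A rooted frame can be large in three ways: it has a large $E$-class, or a long $Q$-chain of classes, or many classes on one level. In each case we produce frames $\le_+F$ of many different sizes, and frames of different sizes are not isomorphic. The difficulty is that the collapsing maps we have in mind are defined on the upper part of $F$ only, and that part need not be rooted. The following lemma extends them to $F$, and so keeps the root.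

\begin{lemma}\label{lem:lift}
Let $F=(X,\le,E)$ be a frame.
\begin{enumerate}
\item[(a)] If $h$ is a p-morphism of $F$ onto a poset with an equivalence $F'$, then $F'$ is a frame, and it is rooted if $F$ is.
\item[(b)] Let $U\neq\varnothing$ be a saturated upset and $g\colon F|U\to G$ an onto p-morphism. On $F'=(X\setminus U)\sqcup G$ keep the given orders on the two parts, put $x\le'y$ for $x\in X\setminus U$, $y\in G$ iff $x\le u$ for some $u\in U$ with $g(u)=y$, and take the union of the two equivalences. Then $F'$ is a frame and $h=\mathrm{id}\cup g$ is a p-morphism of $F$ onto $F'$.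
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h(x)\,E\,y'\le z'$. There is $y\in E[x]$ with $h(y)=y'$, and then $z\ge y$ with $h(z)=z'$. By \eqref{eq:C}, $x\le wEz$ for some $w$, so $h(x)\le h(w)\,E\,z'$. If $r$ is a root of $F$ and $x\in X$, then $r\le wEx$ for some $w$, so $h(r)\le h(w)\,E\,h(x)$.

(b) The relation $\le'$ is reflexive. It is antisymmetric, since it is so on each part and no element of $G$ is below an element of $X\setminus U$. For the same reason, transitivity has two mixed cases. If $x\le x'\le'y$ with $x,x'\notin U$ and $y\in G$, then $x\le x'\le u$ with $g(u)=y$. If $x\le'y\le y'$ with $x\notin U$ and $y,y'\in G$, then $x\le u$ with $g(u)=y$, and $y'\in{\uparrow}g(u)=g({\uparrow}u)$ gives $u'\ge u$ with $g(u')=y'$. For $x\in U$ the p-morphism conditions for $h$ are those for $g$, since ${\uparrow}x$ and $E[x]$ lie in $U$. For $x\notin U$, the set $h({\uparrow}x)=({\uparrow}x\setminus U)\cup g({\uparrow}x\cap U)$ is the set of elements $\ge'x$ by definition, and $E[x]$ is disjoint from $U$, so $h$ fixes it. By (a), $F'$ is a frame.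
\end{proof}

\begin{lemma}\label{lem:shrink}
A finite nonempty poset $C$ has onto poset p-morphisms to posets of every size $j$ with $1\le j\le|C|$.
\end{lemma}

\begin{proof}
If $|C|\ge2$, then $C$ has a two-element upset $U$: two maximal elements, or else the unique maximal element $t$ together with a maximal element of $C\setminus\{t\}$. Give $C$ the identity as equivalence and apply Lemma~\ref{lem:lift}(b) to the map of $U$ onto a point. The image has $|C|-1$ elements. Iterate.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:finite}]
Let $F=(X,\le,E)\in\mathfrak R$ with $n_+(F)\le k$. We bound $|X|$ in terms of $k$; there are only finitely many frames of bounded size. By Lemmas~\ref{lem:morph}(a) and~\ref{lem:lift}(a), the frames $F|Q[x]$ and all p-morphic images of $F$ are $\le_+F$, so each family of such frames realizes at most $k$ sizes.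

\emph{Step 1: every class has at most $k$ points.} We first show $|C|\le n_+(F)$ for the root class $C=E[r]$. The set $U=X\setminus C=\{x:\neg\,xQr\}$ is a saturated upset. If $U=\varnothing$, then $E$ is total, and an onto poset p-morphism $C\to C''$ is a p-morphism when $C''$ is given the total equivalence. By Lemma~\ref{lem:shrink}, $F$ has images of sizes $1,\dots,|C|$. If $U\ne\varnothing$, collapse $U$ to a point $t$ by Lemma~\ref{lem:lift}(b). Every $x\in C$ lies below a point of $U$: for $y\in U$ we have $xQy$, so $x\le wEy$ with $w\in U$ by saturation. So the image is $C$ with a new top $t$ and classes $C,\{t\}$. An onto poset p-morphism $\psi\colon C\to C''$, extended by $t\mapsto t$, is a p-morphism onto $C''$ with a new top $t$ and classes $C'',\{t\}$: for $x\in C$ it maps ${\uparrow}x=({\uparrow}x\cap C)\cup\{t\}$ onto ${\uparrow}\psi(x)$ and $C$ onto $C''$. So $F$ has images of sizes $2,\dots,|C|+1$. In both cases $|C|\le n_+(F)$. An arbitrary class $E[x]$ is the root class of $F|Q[x]\le_+F$, so $|E[x]|\le n_+(F|Q[x])\le n_+(F)\le k$ by transitivity of $\le_+$.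

\emph{Step 2: chains of classes have at most $k$ members.} If $E[x_1],\dots,E[x_\ell]$ is a strictly increasing $Q$-chain, then $Q[x_1]\supsetneq\dots\supsetneq Q[x_\ell]$, since $x_i\in Q[x_{i+1}]$ would give $x_iEx_{i+1}$ by Lemma~\ref{lem:EQ}. So the frames $F|Q[x_i]$ have $\ell$ different sizes, and $\ell\le k$.

\emph{Step 3: each level is bounded.} The \emph{depth} of a class is the largest number of classes in a strict $Q$-chain whose least member is that class. Let $U_d$ be the union of the classes of depth at most $d$. If $xQy$ and not $xEy$, then $E[y]$ has smaller depth than $E[x]$. So $U_d$ is a saturated upset, $U_0=\varnothing$, and $U_k=X$ by Step 2. We bound $|U_d|$ by induction on $d$.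

A class $D$ of depth $d+1$ satisfies ${\uparrow}x\subseteq D\cup U_d$ for $x\in D$. So what $D$ sees is recorded by the poset $D$ with the labels ${\uparrow}x\cap U_d$. Say that classes $D,D'$ of depth $d+1$ have the \emph{same type} if there is an order isomorphism $\psi\colon D\to D'$ with ${\uparrow}x\cap U_d={\uparrow}\psi(x)\cap U_d$ for all $x\in D$. By Step 1 the number of types is at most the number $N$ of isomorphism types of posets with at most $k$ points and labels in $\mathcal P(U_d)$, and $N\le\sum_{i=1}^k2^{i^2}\,2^{i|U_d|}$.

Classes of the same type can be folded onto each other. Let $D_1,\dots,D_s$ be all classes of one type. For $1\le j\le s$ let $T_j=U_{d+1}\setminus(D_{j+1}\cup\dots\cup D_s)$. It is a saturated upset: if $x\in T_j$ and $xQy$, then $y\in U_{d+1}$, and $y\in D_i$ with $i>j$ would make the depth of $E[x]$ exceed $d+1$. Let $f_j\colon U_{d+1}\to T_j$ send each $D_i$ with $i>j$ to $D_j$ by an isomorphism $\psi$ as above and fix all points of $T_j$. For $x\in D_i$ with $i>j$,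
\[
f_j({\uparrow}x)=\psi({\uparrow}x\cap D_i)\cup({\uparrow}x\cap U_d)=({\uparrow}\psi(x)\cap D_j)\cup({\uparrow}\psi(x)\cap U_d)={\uparrow}\psi(x),
\]
and $f_j(E[x])=D_j=E[\psi(x)]$. For $x\in T_j$ the sets ${\uparrow}x$ and $E[x]$ lie in $T_j$ and are fixed pointwise. So $f_j$ is an onto p-morphism $F|U_{d+1}\to F|T_j$. By Lemma~\ref{lem:lift}(b) it extends to $F$, with an image of size $|X|-\sum_{i>j}|D_i|$. These are $s$ different sizes, so $s\le k$. There are thus at most $kN$ classes of depth $d+1$, each with at most $k$ points, and $|U_{d+1}|\le|U_d|+k^2N$. Hence $|X|=|U_k|$ is bounded by a function of $k$.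
\end{proof}

\section{The finite model property of $\mathsf{MIPC}$}\label{sec:fmp}

That $\mathsf{MIPC}$ has the fmp is known (Bull; Ono; Fischer Servi). We give a short proof, in a form that is used again in Section~\ref{sec:depth}. Nothing guarantees that the subalgebra generated by the values of the subformulas of a refuted formula is finite. A finitely generated distributive lattice is finite, however, and carries its own implication. So we look for a finite sublattice $D$ that is closed under $\exists$; the identity $\exists(c\wedge m)=c\wedge\exists m$ dictates its shape.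

\begin{lemma}\label{lem:filtr}
Let a valuation $v$ refute $\varphi$ in an MHA $(H,H_0)$. Let $S$ consist of $0$, $1$ and the values of the subformulas of $\varphi$, and let $M$ be the closure of $S$ under finite meets. Let $D_0$ be a finite bounded sublattice of $H_0$ that contains $\exists m$ for all $m\in M$. Then there is a finite MHA $(D,D_0)$ that refutes $\varphi$.
\end{lemma}

\begin{proof}
Let $D$ be the set of finite joins of elements $c\wedge m$ with $c\in D_0$, $m\in M$. It is finite and contains $D_0\cup M$. It is closed under meets by distributivity, as $(c\wedge m)\wedge(c'\wedge m')=(c\wedge c')\wedge(m\wedge m')$. So $D$ is a finite bounded sublattice of $H$, and it is a Heyting algebra with an implication $\to_D$. Since $\exists$ preserves joins and $\exists(c\wedge m)=c\wedge\exists m\in D_0$, we have $\exists a\in D_0$ for all $a\in D$. Let $a,b\in D_0$ and $d=a\to_Db$. Then $a\wedge\exists d=\exists(a\wedge d)\le\exists b=b$ with $\exists d\in D$, so $\exists d\le d$ and $d=\exists d\in D_0$. Thus $D_0$ is a Heyting subalgebra of $D$. For $a\in D$, the element $\exists a$ is the least element of $H_0$ above $a$ and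 lies in $D_0$, so it is the least element of $D_0$ above $a$; the greatest element of $D_0$ below $a$ exists as a finite join. By Lemma~\ref{lem:H0}(b), $(D,D_0)$ is an MHA, and its $\exists$ is that of $H$.

Give the letters of $\varphi$ the values they have under $v$. We show by induction that all subformulas keep their values. The operations $\wedge,\vee,0,\exists$ of $D$ are those of $H$. If $s,t,s\to t\in S$, then $s\to t$ is the greatest $a\in H$ with $a\wedge s\le t$ and lies in $D$, so it equals $s\to_Dt$. If $s,\forall s\in S$, then $\forall s=\exists\forall s\in D_0$, and every $c\in D_0$ with $c\le s$ satisfies $c\le\forall s$; so $\forall s$ is the greatest element of $D_0$ below $s$. Hence $\varphi$ has the value $v(\varphi)\ne1$ in $D$.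
\end{proof}

\begin{corollary}\label{cor:fmp}
$\mathsf{MIPC}$ has the fmp.
\end{corollary}

\begin{proof}
The set $M$ is finite. Let $D_0$ be the bounded sublattice of $H_0$ generated by $\{\exists m:m\in M\}$, which is finite because $H_0$ is distributive.
\end{proof}

\section{The count}\label{sec:count}

For $\mathsf L\in\Lambda(\mathsf{MIPC})$ and $\mathsf M\in\Lambda(\mathsf{MGrz})$ let
\[
\mathrm{Fr}(\mathsf L)=\{F\in\mathfrak R:F^*\models\mathsf L\},\qquad \mathrm{Fr}(\mathsf M)=\{F\in\mathfrak R:F^+\models\mathsf M\}.
\]
The set $\mathrm{Fr}(\mathsf L)$ is a $\le_*$-downset, hence a $\le_+$-downset by Lemma~\ref{lem:morph}(c). Since $F^*=\rho(F^+)$, Lemma~\ref{lem:rho}(b) gives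
\begin{equation}\label{eq:Fr}
\mathrm{Fr}(\sigma\mathsf L)=\mathrm{Fr}(\mathsf L).
\end{equation}

\begin{theorem}\label{thm:criterion}
Let $\mathsf L\in\Lambda(\mathsf{MIPC})$ have the fmp and let $\mathsf M\in\Lambda(\mathsf{MGrz})$ satisfy $\mathrm{Fr}(\mathsf M)=\mathrm{Fr}(\mathsf L)$ (for example, $\mathsf M=\sigma\mathsf L$). If $\le_*$ and $\le_+$ differ on $\mathrm{Fr}(\mathsf L)$, then $\Lambda(\mathsf L)\not\cong\Lambda(\mathsf M)$.
\end{theorem}

\begin{proof}
Let $\mathcal F=\mathrm{Fr}(\mathsf L)=\mathrm{Fr}(\mathsf M)$. We show that $\mathrm{Sub}(\mathbf V_{\mathsf L})\not\cong\mathrm{Sub}(\mathbf V_{\mathsf M})$. By Proposition~\ref{prop:rep}, the finite s.i.\ members of $\mathbf V_{\mathsf L}$ and $\mathbf V_{\mathsf M}$ are the $F^*$ and the $F^+$ with $F\in\mathcal F$.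

\emph{The intuitionistic side.} By the fmp, $\mathbf V_{\mathsf L}$ is generated by its finite members, so Lemma~\ref{lem:prime}, with $\mathbf U=\mathbf V_{\mathsf L}$ in (b), gives $J(\mathrm{Sub}(\mathbf V_{\mathsf L}))=\{V(F^*):F\in\mathcal F\}$. By Lemma~\ref{lem:jankov}, $V(G^*)\subseteq V(F^*)$ iff $G\le_*F$; in particular the list has no repetitions. As $\mathcal F$ is a $\le_*$-downset, exactly $n_*(F)$ members of the list lie below $V(F^*)$. Hence for all $k$
\[
|J_k(\mathrm{Sub}(\mathbf V_{\mathsf L}))|=|\{F\in\mathcal F:n_*(F)\le k\}|.
\]

\emph{The modal side.} By Lemmas~\ref{lem:prime}(a) and~\ref{lem:jankov}, the $V(F^+)$ with $F\in\mathcal F$ are pairwise distinct elements of $J(\mathrm{Sub}(\mathbf V_{\mathsf M}))$. By Lemma~\ref{lem:prime}(b) with $\mathbf U=V(F^+)$, every completely join-prime element below $V(F^+)$ is some $V(G^+)$, and $V(G^+)\subseteq V(F^+)$ iff $G\le_+F$. As $\mathcal F$ is a $\le_+$-downset, there are exactly $n_+(F)$ of them. Hence for all $k$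
\[
|J_k(\mathrm{Sub}(\mathbf V_{\mathsf M}))|\ge|\{F\in\mathcal F:n_+(F)\le k\}|.
\]

\emph{Comparison.} Since ${\le_+}\subseteq{\le_*}$ and the orders differ on $\mathcal F$, there is $K\in\mathcal F$ with $n_+(K)<n_*(K)$. Let $k=n_+(K)$. As $n_+\le n_*$, the set $\{F\in\mathcal F:n_*(F)\le k\}$ is contained in $\{F\in\mathcal F:n_+(F)\le k\}$, and $K$ lies in the second set only. The second set is finite by Proposition~\ref{prop:finite}. Therefore
\[
|J_k(\mathrm{Sub}(\mathbf V_{\mathsf L}))|<|\{F\in\mathcal F:n_+(F)\le k\}|\le|J_k(\mathrm{Sub}(\mathbf V_{\mathsf M}))|,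
\]
and the two lattices are not isomorphic.
\end{proof}

The fmp is assumed for $\mathsf L$ and not for $\mathsf M$ because of the direction of the final inequality. Completely join-prime varieties that are not generated by a finite algebra could only increase the right-hand side, which does no harm, whereas on the left they could close the gap.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\mathsf L=\mathsf{MIPC}$ and $\mathsf M=\mathsf{MGrz}$. By Proposition~\ref{prop:rep}, $\mathrm{Fr}(\mathsf L)=\mathfrak R=\mathrm{Fr}(\mathsf M)$. The logic $\mathsf{MIPC}$ has the fmp by Corollary~\ref{cor:fmp}, and the orders differ on $\mathfrak R$ by Proposition~\ref{prop:K}. Theorem~\ref{thm:criterion} applies.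
\end{proof}

\section{The obstruction begins at depth three}\label{sec:depth}

The \emph{$Q$-depth} of a frame is the largest number of $E$-classes in a strict $Q$-chain. The frame $K_4$ has the chain of classes $\{r\},\{m\},\{c,d\}$ and $Q$-depth $3$; the frame $K_3$ has $Q$-depth $2$. Bounded $Q$-depth is expressible. Let $\mathsf{bd}_1=p_1\vee\neg p_1$ and $\mathsf{bd}_{n+1}=p_{n+1}\vee(p_{n+1}\to\mathsf{bd}_n)$, and put
\[
\mathsf L_n=\mathsf{MIPC}+\mathsf{bd}_n(\forall p_1,\dots,\forall p_n).
\]
The values of $\forall p_i$ range over all of the Heyting subalgebra $H_0$, so $(H,H_0)\models\mathsf L_n$ iff $H_0\models\mathsf{bd}_n$.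

For a poset $P$, the algebra $\mathrm{Up}(P)$ validates $\mathsf{bd}_n$ iff every chain in $P$ has at most $n$ elements. To see this, put $\mathsf{bd}_0=\bot$, which fails everywhere and extends the recursion. If $\mathsf{bd}_{i+1}$ fails at $x$, then $p_{i+1}$ fails at $x$, and there is $y\ge x$ where $p_{i+1}$ holds and $\mathsf{bd}_i$ fails; so $y>x$, and by induction a failure of $\mathsf{bd}_n$ starts a chain with $n+1$ elements. Conversely, given $x_n<\dots<x_1<x_0$, let $p_i$ have the value ${\uparrow}x_{i-1}$; then $\mathsf{bd}_i$ fails at $x_i$ by induction on $i$. Now $(F^*)_0$, the lattice of $Q$-upsets, is isomorphic to the lattice of upsets of the poset of $E$-classes. So $F\in\mathrm{Fr}(\mathsf L_n)$ iff $F$ has $Q$-depth at most $n$.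

\begin{theorem}\label{thm:depth}
\begin{enumerate}
\item[(a)] For every $n\ge3$, $\Lambda(\mathsf L_n)\not\cong\Lambda(\sigma\mathsf L_n)$.
\item[(b)] If $F,G\in\mathfrak R$ and $F$ has $Q$-depth at most $2$, then $G\le_*F$ iff $G\le_+F$. So $3$ is the least $Q$-depth at which the obstruction of Theorem~\ref{thm:criterion} occurs.
\end{enumerate}
\end{theorem}

\begin{proof}
(a) We have $K_3,K_4\in\mathrm{Fr}(\mathsf L_n)$, so by Proposition~\ref{prop:K} and Theorem~\ref{thm:criterion} it suffices to show that $\mathsf L_n$ has the fmp. Let $\varphi$ be refuted in $(H,H_0)$ with $H_0\models\mathsf{bd}_n$. A sublattice of $H_0$ with its own implication need not inherit $\mathsf{bd}_n$, so in Lemma~\ref{lem:filtr} we let $D_0$ be the Heyting subalgebra of $H_0$ generated by $\{\exists m:m\in M\}$. It is finite, because the Heyting algebras validating $\mathsf{bd}_n$ form a locally finite variety (see \cite{CZ}). For $a,b\in D_0$ the implication $a\to b$ of $H_0$ lies in $D_0\subseteq D$, so it equals $a\to_Db$. Thus $D_0$, as a subalgebra of $D$, validates $\mathsf{bd}_n$, and the finite MHA $(D,D_0)$ validates $\mathsf L_n$ and refutes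 $\varphi$.

(b) One direction is Lemma~\ref{lem:morph}(c). Let $G\le_*F$, witnessed by $f\colon F|U\to G$ as in Lemma~\ref{lem:morph}(b). From $f(Q[x])=Q[f(x)]$ we see that $f$ preserves $Q$, so $f(E[x])\subseteq E[f(x)]$ by Lemma~\ref{lem:EQ}. Equality may fail, and we restrict $f$ to a smaller domain on which it holds. Let $D$ be the root class of $G$. Among the $x\in U$ with $f(x)\in D$ choose one whose class $E[x]$ is $Q$-maximal, and let $W=Q[x]$. Then $f(W)=Q[f(x)]=G$. For $y\in D$ there is $z\in W$ with $f(z)=y$, and $zEx$ by maximality. So $f(E[x])=D$, which is the class condition at all points of $E[x]$. Every other class $T\subseteq W$ is strictly $Q$-above $E[x]$, so it is $Q$-maximal because the $Q$-depth is at most $2$. For $y\in T$ this means $Q[y]=T$, and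
\[
E[f(y)]\subseteq Q[f(y)]=f(T)\subseteq E[f(y)],
\]
so $f(E[y])=E[f(y)]$. Since $W$ is an upset, $f|_W$ is still a poset p-morphism. So $f|_W\colon F|W\to G$ is an onto p-morphism, and $G\le_+F$. The last sentence follows from Proposition~\ref{prop:K}.
\end{proof}

The proof of (b) controls the bottom class of $W$ and the maximal classes. In $K_4$ the class $\{m\}$ is neither.

\section{When $\sigma$ restricts to an isomorphism}\label{sec:sigma}

A logic $\mathsf L\in\Lambda(\mathsf{MIPC})$ is \emph{tabular} if it is the set of formulas valid in one finite MHA. The fmp passes to all extensions of such an $\mathsf L$ by (U2). To get the same for $\sigma\mathsf L$ we must bound an s.i.\ algebra $B$ in terms of $\rho B$, and this is where $\mathsf{grz}$ is used in possibly infinite algebras.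

\begin{lemma}\label{lem:gen}
If $B$ is an $\mathsf{MGrz}$-algebra and $\rho B$ is finite, then $B$ is generated by $\rho B$ as a Boolean algebra. In particular $|B|\le2^{2^{|\rho B|}}$.
\end{lemma}

\begin{proof}
Let $B'$ be the finite Boolean subalgebra generated by $\rho B$, let $e$ be an atom of $B'$, and write $\Diamond=\neg\Box\neg$. If $0<z\le e$ in $B$, then $e\le\Diamond z$: the element $\Box\neg z\in B'$ is disjoint from $z$, so it is not above $e$, and hence it is disjoint from the atom $e$. Suppose $0<x<e$ in $B$ and put $y=e\wedge\neg x\ne0$. Then $e\le\Diamond x$ and $e\le\Diamond y$. Apply the $\mathsf{grz}$ inequality to $a=\neg x$ and take complements. Since $\Box(\neg x\to\Box\neg x)=\neg\Diamond(\neg x\wedge\Diamond x)$, the result is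
\[
x\le\Diamond\bigl(x\wedge\neg\Diamond(\neg x\wedge\Diamond x)\bigr).
\]
As $y\le\neg x\wedge\Diamond x$, we have $x\le e\le\Diamond y\le\Diamond(\neg x\wedge\Diamond x)$. So the argument of the outer $\Diamond$ is $0$, and $x\le\Diamond0=0$, a contradiction. Thus every atom $e$ of $B'$ is an atom of $B$. Since $1$ is the finite join of these atoms, each $b\in B$ is the join of the elements $b\wedge e\in\{0,e\}$, and $b\in B'$.
\end{proof}

\begin{theorem}\label{thm:sigma}
Let $\mathsf L\in\Lambda(\mathsf{MIPC})$ be such that all extensions of $\mathsf L$ and of $\sigma\mathsf L$ have the fmp. This holds, in particular, if $\mathsf L$ is tabular. The following are equivalent: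
\begin{enumerate}
\item[(i)] $\Lambda(\mathsf L)\cong\Lambda(\sigma\mathsf L)$ by some lattice isomorphism;
\item[(ii)] $\sigma$ restricts to an isomorphism $\Lambda(\mathsf L)\to\Lambda(\sigma\mathsf L)$;
\item[(iii)] $\le_*$ and $\le_+$ coincide on $\mathrm{Fr}(\mathsf L)$.
\end{enumerate}
Hence they hold for all tabular $\mathsf L$ such that all frames in $\mathrm{Fr}(\mathsf L)$ have $Q$-depth at most $2$. They fail for the tabular logic $\mathsf L$ of $K_4^*$, for which $\Lambda(\mathsf L)$ and $\Lambda(\sigma\mathsf L)$ are finite non-isomorphic lattices.
\end{theorem}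

\begin{proof}
The implication (ii)$\Rightarrow$(i) is immediate, and (i)$\Rightarrow$(iii) is Theorem~\ref{thm:criterion}.

(iii)$\Rightarrow$(ii). Let $\mathcal F=\mathrm{Fr}(\mathsf L)$. By the fmp and (U1), each $\mathsf L'\in\Lambda(\mathsf L)$ is the set of formulas valid in all $F^*$ with $F\in\mathrm{Fr}(\mathsf L')$. So $\mathsf L'\subseteq\mathsf L''$ iff $\mathrm{Fr}(\mathsf L')\supseteq\mathrm{Fr}(\mathsf L'')$, and $\mathsf L'\mapsto\mathrm{Fr}(\mathsf L')$ is an order-reversing embedding of $\Lambda(\mathsf L)$ into the lattice of $\le_*$-downsets of $\mathcal F$. It is onto. Given a downset $\mathcal D$, let $\mathsf L'\supseteq\mathsf L$ be the set of formulas valid in all $F^*$ with $F\in\mathcal D$ (the inconsistent logic if $\mathcal D=\varnothing$). Then $\mathcal D\subseteq\mathrm{Fr}(\mathsf L')$. If $G\in\mathrm{Fr}(\mathsf L')$, then $\chi_{G^*}\notin\mathsf L'$ because $G^*$ refutes it; so some $F\in\mathcal D$ has $F^*\not\models\chi_{G^*}$, whence $G\le_*F$ by Lemma~\ref{lem:jankov} and $G\in\mathcal D$. The same argument with $+$ in place of $*$ shows that $\mathsf M'\mapsto\mathrm{Fr}(\mathsf M')$ is a dual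 isomorphism of $\Lambda(\sigma\mathsf L)$ onto the lattice of $\le_+$-downsets of $\mathrm{Fr}(\sigma\mathsf L)=\mathcal F$. Under (iii) the two lattices of downsets coincide. The map $\sigma$ is monotone, so it sends $\Lambda(\mathsf L)$ into $\Lambda(\sigma\mathsf L)$, and by \eqref{eq:Fr} it corresponds to the identity on downsets.

\emph{The tabular case.} Let $\mathsf L$ be the logic of a finite MHA $A$, so $\mathbf V_{\mathsf L}=V(A)$. By (U2) all extensions of $\mathsf L$ have the fmp. Let $B\in\mathbf V_{\sigma\mathsf L}$ be s.i. Then $\rho B\in V(A)$ by Lemma~\ref{lem:rho}(b), and $\rho B$ is s.i.\ by Lemma~\ref{lem:cong}. J\'onsson's lemma says, for a finite algebra $A$ generating a congruence-distributive variety, that every s.i.\ member of $V(A)$ is in $\mathbf{HS}(A)$; it applies because MHAs have lattice reducts. So $|\rho B|\le|A|$, and $|B|\le2^{2^{|A|}}$ by Lemma~\ref{lem:gen}. Thus $\mathbf V_{\sigma\mathsf L}$ has, up to isomorphism, finitely many s.i.\ members, all finite. By (U1) it is generated by their product, a finite algebra, and by (U2) all extensions of $\sigma\mathsf L$ have the fmp.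

\emph{The last two claims.} If all frames in $\mathrm{Fr}(\mathsf L)$ have $Q$-depth at most $2$, then (iii) holds by Theorem~\ref{thm:depth}(b). If $\mathsf L$ is the logic of $K_4^*$, then $\mathrm{Fr}(\mathsf L)=\{G:G\le_*K_4\}$ by Lemma~\ref{lem:jankov}. This finite set contains $K_3$ and $K_4$, so (iii) fails by Proposition~\ref{prop:K}, and (i) fails with it. Both lattices are finite, since each extension of $\mathsf L$ or of $\sigma\mathsf L$ is determined by a subset of $\mathrm{Fr}(\mathsf L)$.
\end{proof}

For the logic of $K_4^*$ the two lattices are dual to the lattices of downsets of the seven frames of Example~\ref{ex:seven} under $\le_*$ and under $\le_+$. The six frames $\le_+K_4$ form a $\le_+$-downset that is not a $\le_*$-downset; by \eqref{eq:Fr}, the logic of $K_4^+$, whose set of rooted frames is this downset, is not of the form $\sigma\mathsf L'$.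

We do not settle whether $\Lambda(\mathsf L)\cong\Lambda(\sigma\mathsf L)$ for non-tabular $\mathsf L$ that satisfy (iii) but have extensions, of $\mathsf L$ or of $\sigma\mathsf L$, without the fmp.

\begin{thebibliography}{9}

\bibitem{Bez98}
G.~Bezhanishvili, \emph{Varieties of monadic Heyting algebras I}, Studia Logica 61, 1998.

\bibitem{BC24}
Guram Bezhanishvili, Luca Carai, \emph{Failure of the Blok-Esakia Theorem in the monadic setting}, arXiv:2405.09401 (2024).

\bibitem{CZ}
Chagrov, Zakharyaschev, \emph{Modal Logic}.

\end{thebibliography}
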